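\title{The abelianization of the level stabilizer $\operatorname{St}(D-1)$ in a group of finite type has finite exponent}

\begin{abstract}
A group of finite type of depth $D$ consists of the automorphisms of the $d$-adic rooted tree all of whose sections act on the first $D$ levels by elements of a fixed finite pattern group $\mathcal P$. We prove the conjecture that the closed abelianization of the stabilizer of level $D-1$ in such a group is torsion. Its exponent divides an explicit integer $N$, which in turn divides $|\pi_{D-1}(\mathcal P)|\cdot\exp(\mathcal P)$. The bound $N$ is attained for every pattern of depth one and for the cyclic patterns generated by the odometer. As a consequence, every open subgroup of a group of finite type has closed abelianization of finite exponent. The proof is an induction down the tree that combines the extension of invariant characters with the transfer.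
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection*{Groups of finite type}

Fix $d\ge 2$ and $X=\{0,1,\dots,d-1\}$. The $d$-adic rooted tree $T$ has as vertices the finite words over $X$; the root is the empty word $\varnothing$, the children of $v$ are the words $vx$ with $x\in X$, and the length $|v|$ is the \emph{level} of $v$. Let $T^n$ be the finite subtree of vertices of level at most $n$, and let $\pi_n\colon\operatorname{Aut}(T)\to\operatorname{Aut}(T^n)$ be the restriction map. For $G\le\operatorname{Aut}(T)$ the \emph{level stabilizer} $\operatorname{St}_G(n)=G\cap\ker\pi_n$ is the normal subgroup of elements that fix every vertex of level $n$; thus $\operatorname{St}_G(0)=G$. The group $\operatorname{Aut}(T)$ is the inverse limit of the finite groups $\operatorname{Aut}(T^n)$, hence profinite, and in a closed subgroup $G$ the groups $\operatorname{St}_G(n)$ form a base of open neighborhoods of the identity.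

An automorphism $g$ maps the subtree below $v$ to the subtree below $g(v)$, and both are copies of $T$. The \emph{section} $g|_v\in\operatorname{Aut}(T)$ is the induced map, defined by $g(vw)=g(v)\,g|_v(w)$ for all words $w$. With maps composed from right to left,
\begin{equation}\label{eq:sections}
(gh)|_v=g|_{h(v)}\,h|_v,\qquad (g^{-1})|_{g(v)}=(g|_v)^{-1},\qquad g|_{vw}=(g|_v)|_w .
\end{equation}
The permutation $\pi_1(g|_v)$ of $X$ is the \emph{label} of $g$ at $v$. An automorphism is determined by its labels, and every family of labels occurs.

Let $D\ge1$ and let $\mathcal P\le\operatorname{Aut}(T^D)$ be a subgroup, the \emph{pattern subgroup}. The \emph{group of finite type} (or finitely constrained group) of depth $D$ defined by $\mathcal P$ is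
\[
G_{\mathcal P}=\{g\in\operatorname{Aut}(T): \pi_D(g|_v)\in\mathcal P\ \text{for every vertex } v\}.
\]
The element $\pi_D(g|_v)$ records the labels of $g$ on the $D$ levels that begin at $v$, so membership in $G_{\mathcal P}$ is one local rule imposed at every vertex. By \eqref{eq:sections}, $G_{\mathcal P}$ is a subgroup and contains all sections of its elements. It is closed because each condition involves finitely many labels.

The pattern subgroup $\mathcal P$ is \emph{minimal} if $\pi_D(G_{\mathcal P})=\mathcal P$. In general $\mathcal P_0=\pi_D(G_{\mathcal P})\le\mathcal P$ defines the same group, because sections of elements of $G_{\mathcal P}$ lie in $G_{\mathcal P}$, and every pattern subgroup defining that group contains $\mathcal P_0$. So $\mathcal P$ is minimal exactly when no proper subgroup of $\mathcal P$ defines the same group.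

For a profinite group $H$, the \emph{closed abelianization} is $H^{\overline{\mathrm{ab}}}=H/\overline{[H,H]}$, the largest abelian profinite quotient of $H$. The following problem is posed in \cite{Radi}.

\begin{quote}
\textbf{Conjecture.} \emph{For all $d\ge2$, $D\ge1$ and every minimal pattern subgroup $\mathcal P\le\operatorname{Aut}(T^D)$, the group $\operatorname{St}_{G_{\mathcal P}}(D-1)^{\overline{\mathrm{ab}}}$ is torsion.}
\end{quote}

The level $D-1$ is where the group begins to reproduce itself. Write $G=G_{\mathcal P}$ and $K=\operatorname{St}_G(D-1)$. An element of $K$ planted below a vertex $v\ne\varnothing$ is invisible to the rule at the vertices above $v$, and this gives $\operatorname{St}_G(D-1+n)\cong K^{d^n}$ (Lemma~\ref{lem:copies}). Every open subgroup of $G$ therefore contains a power of $K$ with finite index, and $K^{\overline{\mathrm{ab}}}$ governs the abelian quotients of all of them. For the full automorphism group of the binary tree, where $D=1$ and $K=G$, the abelianization has exponent $2$, which suggests the conjecture. Some care is needed, though. Being closed and closed under sections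 is not enough: the closure of the group generated by the odometer has both properties, is abelian, and has elements of infinite order (Section~\ref{sec:examples}).

\subsection*{Results}

Throughout, $\mathcal P$ is minimal, so that $G/\operatorname{St}_G(D)\cong\mathcal P$ through $\pi_D$. Put
\[
Q=G/K\cong\pi_{D-1}(\mathcal P),\qquad A=K/\operatorname{St}_G(D)\cong\operatorname{St}_{\mathcal P}(D-1),
\]
where $\operatorname{St}_{\mathcal P}(D-1)$ is the stabilizer of level $D-1$ in $\mathcal P$; we regard $A$ as this subgroup of $\mathcal P$. The \emph{exponent} $\exp M$ of a group $M$ is the least $m\ge1$ such that the $m$-th power of every element is trivial, if such an $m$ exists. Define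
\begin{align*}
r&=\operatorname{lcm}\{\exp H^2(S,\mathbb Q/\mathbb Z): S\le Q\},\\
E&=\operatorname{lcm}\{\exp(H^{\mathrm{ab}}): A\le H\le\mathcal P\},
\end{align*}
where $H^2(S,\mathbb Q/\mathbb Z)$ is cohomology with trivial action, that is, the Schur multiplier of $S$; it is recalled in Section~\ref{sec:extension}. If all subgroups of $Q$ have trivial Schur multiplier, for example if $Q$ is cyclic, then $r=1$.

\begin{theorem}\label{thm:main}
Let $d\ge2$, $D\ge1$, and let $\mathcal P\le\operatorname{Aut}(T^D)$ be a minimal pattern subgroup. Then $\operatorname{St}_{G_{\mathcal P}}(D-1)^{\overline{\mathrm{ab}}}$ has finite exponent dividing $N=rE$, and $N$ divides $|\pi_{D-1}(\mathcal P)|\cdot\exp(\mathcal P)$. In particular this group is torsion, so the conjecture holds.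
\end{theorem}

\begin{theorem}\label{thm:compl}
Keep the notation above.
\begin{enumerate}
\item[(1)] For every open subgroup $H\le G$, the group $H^{\overline{\mathrm{ab}}}$ has finite exponent. More precisely, if $\operatorname{St}_G(D-1+n)\le H$, then the exponent divides $N\,[H:\operatorname{St}_G(D-1+n)]$. Hence no open subgroup of $G$ maps continuously onto $\mathbb Z_p$ for any prime $p$, and if $G$ is topologically finitely generated, then every open subgroup of $G$ has finite closed abelianization.
\item[(2)] If $D=1$, the exponent of $K^{\overline{\mathrm{ab}}}=G^{\overline{\mathrm{ab}}}$ is exactly $N=\exp(\mathcal P^{\mathrm{ab}})$.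
\item[(3)] For all $d\ge2$ and $D\ge1$ there is a minimal $\mathcal P$ with $r=1$ for which the exponent of $K^{\overline{\mathrm{ab}}}$ is exactly $N=\exp(\mathcal P)=d^D$, although $\exp(A)=d$.
\item[(4)] Finiteness of $K^{\overline{\mathrm{ab}}}$, even triviality, does not imply that $G$ is topologically finitely generated.
\end{enumerate}
\end{theorem}

Section~\ref{sec:copies} translates the problem into a uniform bound on the orders of characters of $K$ and shows why the obvious induction does not give one. Section~\ref{sec:examples} finds the right induction in depth one and locates, in the smallest example of depth two, what must be repaired. The two repairs are made in Sections~\ref{sec:extension} and~\ref{sec:transfer}. Theorem~\ref{thm:main} is proved in Section~\ref{sec:descent}; part (2) of Theorem~\ref{thm:compl} is proved in Section~\ref{sec:examples} and the other parts in Section~\ref{sec:compl}.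

\section{Copies of $K$ and characters}\label{sec:copies}

For a vertex $v$ and $z\in\operatorname{Aut}(T)$, let $\iota_v(z)$ be the automorphism that sends $vw$ to $v\,z(w)$ and fixes every vertex that does not begin with $v$. The map $\iota_v$ is an injective homomorphism, $\iota_v(z)|_v=z$, and $\iota_v(z)$ commutes with $\iota_u(z')$ for distinct $u,v$ of the same level. If $z$ fixes level $m$, then $\iota_v(z)$ fixes level $m+|v|$.

\begin{lemma}\label{lem:copies}
Let $n\ge0$ and $|v|=n$.
\begin{enumerate}
\item[(a)] If $z\in K$, then $\iota_v(z)\in\operatorname{St}_G(D-1+n)\le K$.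
\item[(b)] If $k\in\operatorname{St}_G(D-1+n)$, then $k|_u\in K$ for $|u|=n$ and $k=\prod_{|u|=n}\iota_u(k|_u)$. Hence $\operatorname{St}_G(D-1+n)=\prod_{|u|=n}\iota_u(K)$.
\item[(c)] If $g\in G$ and $z\in K$, then $g|_v\,z\,(g|_v)^{-1}\in K$ and
$g\,\iota_v(z)\,g^{-1}=\iota_{g(v)}\bigl(g|_v\,z\,(g|_v)^{-1}\bigr)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We check the rule at each vertex $w$. If $v=wu$ with $|u|\ge1$, then $\iota_v(z)|_w=\iota_u(z)$ fixes level $D-1+|u|\ge D$, so its pattern is trivial. If $w=vu$, the section is $z|_u$, whose pattern lies in $\mathcal P$ because $z\in G$. For all other $w$ the section is trivial. So $\iota_v(z)\in G$, and it fixes level $D-1+n$.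

(b) The element $k$ fixes level $n$, so $k(uw)=u\,k|_u(w)$, which is the product formula. Each $k|_u$ lies in $G$ and fixes level $D-1$. The last statement follows with (a).

(c) The first claim holds because $g|_v\in G$ and $K\trianglelefteq G$. Both sides of the formula fix the vertices that do not begin with $g(v)$. On the others, $g^{-1}$, $\iota_v(z)$ and $g$ act in turn by
\[
g(v)\,w\ \mapsto\ v\,(g|_v)^{-1}(w)\ \mapsto\ v\,z(g|_v)^{-1}(w)\ \mapsto\ g(v)\,g|_v z(g|_v)^{-1}(w).\qedhere
\]
\end{proof}

Let $H$ be a closed subgroup of $\operatorname{Aut}(T)$. A \emph{character} of $H$ is a continuous homomorphism $H\to\mathbb Q/\mathbb Z$, where $\mathbb Q/\mathbb Z$ is discrete. A homomorphism to a discrete group is continuous if and only if its kernel is open, so the characters of $H$ are the homomorphisms to $\mathbb Q/\mathbb Z$ that vanish on $\operatorname{St}_H(j)$ for some $j$. Abelian groups are written additively.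

\begin{lemma}\label{lem:duality}
Let $m\ge1$. Then $mH^{\overline{\mathrm{ab}}}=0$ if and only if $m\varphi=0$ for every character $\varphi$ of $H$.
\end{lemma}

\begin{proof}
A character of $H$ kills commutators and has closed kernel, so the characters of $H$ are those of the profinite abelian group $M=H^{\overline{\mathrm{ab}}}$. If $mM=0$, then $m\varphi(a)=\varphi(ma)=0$ for all $a\in M$. Conversely, suppose $ma\neq0$. There is an open subgroup $U$ of $M$ with $ma\notin U$, and the finite abelian group $M/U$, a product of cyclic groups, has a homomorphism to $\mathbb Q/\mathbb Z$ that does not vanish at $ma+U$. This gives a character $\varphi$ with $m\varphi(a)\ne0$.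
\end{proof}

\begin{remark}\label{rem:baire}
A torsion profinite abelian group $M$ has finite exponent. Indeed, $M$ is the union of the closed subgroups $M[m]=\{a:ma=0\}$; by the Baire category theorem one of them has nonempty interior, hence is open of finite index $j$, and then $mjM=0$. So the conjecture cannot be proved without, at least implicitly, bounding the exponent.
\end{remark}

Let $e_n$ be the exponent of the finite group of characters of $K$ that vanish on $\operatorname{St}_G(D-1+n)$. Then $e_0=1$, $e_n$ divides $e_{n+1}$, and by Lemma~\ref{lem:duality} and Remark~\ref{rem:baire} the conjecture says that the sequence $e_n$ is bounded.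

For a homomorphism $\varphi\colon K\to\mathbb Q/\mathbb Z$ and $x\in X$, call $\varphi_x=\varphi\circ\iota_x\colon K\to\mathbb Q/\mathbb Z$ the \emph{component} of $\varphi$ at $x$. Components are shallower: for $n\ge1$,
\begin{equation}\label{eq:shallower}
\varphi\text{ vanishes on }\operatorname{St}_G(D-1+n)\ \Longrightarrow\ \varphi_x\text{ vanishes on }\operatorname{St}_G(D-2+n),
\end{equation}
because $\iota_x$ maps the second group into the first. This invites an induction on $n$. If $\varphi$ is as in \eqref{eq:shallower}, then $e_{n-1}\varphi_x=0$ for all $x$, so $e_{n-1}\varphi$ vanishes on $\operatorname{St}_G(D)=\prod_x\iota_x(K)$ and factors through $A$. We obtain only that $e_n$ divides $e_{n-1}\exp(A^{\mathrm{ab}})$. A factor is lost at every level, and no bound results. The same estimate would describe $\mathbb Z_p$, whose layers $p^n\mathbb Z_p/p^{n+1}\mathbb Z_p$ all have exponent $p$.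

\section{Two examples}\label{sec:examples}

\subsection*{Depth one: a sum instead of a product}

Let $D=1$. Then $\mathcal P\le\operatorname{Sym}(X)$, and $G$ consists of the automorphisms whose labels all lie in $\mathcal P$. Moreover $K=G$, $A=\mathcal P$ and $Q=1$, so $r=1$ and $N=E=\exp(\mathcal P^{\mathrm{ab}})$. For $p\in\mathcal P$ let $s(p)\in G$ be the automorphism $xw\mapsto p(x)w$. The map $s$ is a homomorphism, and every $g\in G$ factors as $g=s(\pi_1(g))\prod_{x}\iota_x(g|_x)$, since both sides send $xw$ to $g(x)\,g|_x(w)$. For a character $\varphi$ of $G$ this gives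
\begin{equation}\label{eq:depthone}
\varphi(g)=\beta(g)+\sum_{x\in X}\varphi_x(g|_x),\qquad \beta=\varphi\circ s\circ\pi_1 .
\end{equation}
The character $\beta$ factors through $\mathcal P$, so $N\beta=0$. If $N\varphi_x=0$ for all $x$, then $N$ kills every term of \eqref{eq:depthone}, and $N\varphi=0$. By \eqref{eq:shallower} and induction on $n$, every $e_n$ divides $N$. Since $\pi_1$ maps $G$ onto $\mathcal P$, the exponent of $G^{\overline{\mathrm{ab}}}$ is also a multiple of $\exp(\mathcal P^{\mathrm{ab}})$. This proves Theorem~\ref{thm:compl}(2), and Theorem~\ref{thm:main} for $D=1$.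

For instance, let $d=2$ and $\mathcal P=\operatorname{Sym}(X)$, so $G=\operatorname{Aut}(T)$. Write $\varepsilon_v(g)\in\mathbb Z/2$ for the label at $v$ and $\sigma_n(g)=\frac12\sum_{|v|=n}\varepsilon_v(g)\in\mathbb Q/\mathbb Z$. In \eqref{eq:depthone} we have $\beta\in\{0,\sigma_0\}$, and $\varphi_0=\varphi_1$ by Lemma~\ref{lem:copies}(c) applied to $g=s(p)$. As $\sigma_n(g|_0)+\sigma_n(g|_1)=\sigma_{n+1}(g)$, induction shows that every character is a finite sum of functions $\sigma_n$. Each level contributes a new summand of order $2$, and the orders do not accumulate.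

The gain over the estimate of Section~\ref{sec:copies} is this. The restriction of $\varphi$ to $\operatorname{St}_G(D)$ was extended to a homomorphism $\varphi'=\varphi-\beta$ on the whole group whose values are sums of values of the components. Then $\varphi$ is a \emph{sum} of two homomorphisms killed by $N$.

\subsection*{The odometer}

Identify the word $x_1x_2\cdots x_n$ with the integer $x_1+x_2d+\dots+x_nd^{n-1}\in[0,d^n)$. Deleting the last letter is reduction modulo $d^{n-1}$, so adding $1$ modulo $d^n$ on level $n$, for every $n$, defines an automorphism $a$ of $T$, the \emph{odometer}. If $v$ has level $n$ and value $j$, and $w$ has value $i$, then $vw$ has value $j+d^ni$. Adding $m\in\mathbb Z$ and carrying gives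
\begin{equation}\label{eq:odometer}
a^m|_v=a^{\lfloor (j+m)/d^n\rfloor}.
\end{equation}
Let $\mathcal P_D=\langle\pi_D(a)\rangle\cong\mathbb Z/d^D$. By \eqref{eq:odometer} the sections of $a$ are powers of $a$, so $a\in G_{\mathcal P_D}$ and $\mathcal P_D$ is minimal. Here $Q\cong\mathbb Z/d^{D-1}$ and $A=\langle\pi_D(a^{d^{D-1}})\rangle\cong\mathbb Z/d$.

Depth one suggests the bound $\exp(A^{\mathrm{ab}})$, since all layers $\operatorname{St}_G(D-1+n)/\operatorname{St}_G(D+n)$ are powers of $A$ by Lemma~\ref{lem:copies}(b). This guess is wrong.

\begin{lemma}\label{lem:odometer}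
For $\mathcal P=\mathcal P_D$ there is a continuous surjective homomorphism $K\to\mathbb Z/d^D$.
\end{lemma}

\begin{proof}
Fix $v$ of level $D-1$. Elements of $K$ fix $v$, so by \eqref{eq:sections} the map $k\mapsto\pi_D(k|_v)$ is a homomorphism $K\to\mathcal P_D$; it vanishes on $\operatorname{St}_G(2D-1)$. The element $a^{d^{D-1}}$ lies in $K$ and has section $a$ at $v$ by \eqref{eq:odometer}, so the map is onto.
\end{proof}

No bound can be uniform in $D$, and the limit shows why. An automorphism $g$ in $\bigcap_D G_{\mathcal P_D}$ has $\pi_D(g)\in\langle\pi_D(a)\rangle$ for all $D$, so the intersection is the closure of $\langle a\rangle$. This group is abelian, closed, and closed under sections, and $a$ has infinite order.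

Take now $d=D=2$. The label triples $(\varepsilon_\varnothing;\varepsilon_0,\varepsilon_1)$ of $1,a,a^2,a^3$ are $(0;0,0)$, $(1;0,1)$, $(0;1,1)$, $(1;1,0)$, so $G$ is given by the rule $\varepsilon_v=\varepsilon_{v0}+\varepsilon_{v1}$ at every vertex. Note that $\iota_0(a)$ has triple $(0;1,0)$ and is not in $G$: Lemma~\ref{lem:copies}(a) fails for $\operatorname{St}_G(D-2)$ in place of $K$. Let $\lambda$ be the character of $G$ that factors through $\mathcal P\cong\mathbb Z/4$ with $\lambda(a)=\frac14$, and let $\varphi(k)=\lambda(k|_0)$ for $k\in K=\operatorname{St}_G(1)$. Then $\varphi(a^2)=\frac14$, while $\varphi_0=\lambda|_K$ has order $2$ and $\varphi_1=0$. The argument for depth one breaks in two places.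

First, there is no splitting $s$. If $k\in K$ maps to the generator of $A\cong\mathbb Z/2$, then $\varepsilon_0(k)=1$, so $\varphi(k)=\pm\frac14$ and $k^2\ne1$.

Second, the sum $\sum_x\varphi_x(k|_x)$ has no meaning: $\varphi_x$ is defined on $K$, but sections of elements of $K$ need not lie in $K$, as $a^2|_0=a$ shows. To write the sum we must first extend $\varphi_0$ to the group of sections $\{k|_0:k\in K\}$, which is $G$. There are two extensions, $\lambda$ and $-\lambda$. The first gives $\varphi'=\varphi$ and $\beta=0$. The second gives $\varphi'=-\varphi$ and $\beta=2\varphi$, which factors through $A$. Either way the scheme $\varphi=\beta+\varphi'$ survives without a splitting. But both extensions have order $4$, twice the order of $\varphi_0$. So the induction has to bound the orders of the \emph{extensions}, which live on groups $L$ between $K$ and $G$, and the finite quotients that appear are $L/\operatorname{St}_G(D)$, between $A$ and $\mathcal P$. This is the origin of the constant $E$.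

\section{Extending an invariant character}\label{sec:extension}

Let $K\trianglelefteq L$ be any groups with $L/K$ finite. A homomorphism $\chi\colon K\to\mathbb Q/\mathbb Z$ is \emph{$L$-invariant} if $\chi(lkl^{-1})=\chi(k)$ for $l\in L$, $k\in K$. Invariance is necessary for $\chi$ to extend to $L$, since a homomorphism to an abelian group is constant on conjugacy classes. It is not sufficient: if $L$ is dihedral of order $8$ and $K=[L,L]$ is its center, the nonzero $\chi$ is invariant, but every homomorphism $L\to\mathbb Q/\mathbb Z$ vanishes on $K$. The obstruction lies in a cohomology group.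

For a finite group $S$, a \emph{$2$-cocycle} is a function $c\colon S\times S\to\mathbb Q/\mathbb Z$ with
\begin{equation}\label{eq:cocycle}
c(x,y)+c(xy,z)=c(y,z)+c(x,yz),
\end{equation}
and a \emph{coboundary} is a function of the form $c(x,y)=b(x)+b(y)-b(xy)$. The group $H^2(S,\mathbb Q/\mathbb Z)$ is the quotient of cocycles by coboundaries. We use two facts.
\begin{enumerate}
\item[(i)] $|S|$ kills $H^2(S,\mathbb Q/\mathbb Z)$: summing \eqref{eq:cocycle} over $z$ gives $|S|\,c(x,y)=b(x)+b(y)-b(xy)$ with $b(x)=\sum_z c(x,z)$.
\item[(ii)] For a finite cyclic group $C$ acting trivially on $M$ one has $H^2(C,M)\cong M/|C|M$. Since $\mathbb Q/\mathbb Z$ is divisible, $H^2(C,\mathbb Q/\mathbb Z)=0$.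
\end{enumerate}

\begin{lemma}\label{lem:extension}
Let $K\trianglelefteq L$ with $L/K$ finite, let $\chi\colon K\to\mathbb Q/\mathbb Z$ be an $L$-invariant homomorphism, and let $r$ be an integer that kills $H^2(L/K,\mathbb Q/\mathbb Z)$. Then $r\chi$ extends to a homomorphism $L\to\mathbb Q/\mathbb Z$.
\end{lemma}

\begin{proof}
Choose coset representatives $t\colon L/K\to L$ with $t(1)=1$, and put $f(x,y)=t(x)t(y)t(xy)^{-1}\in K$ and $c=\chi\circ f$. Computing $t(x)t(y)t(z)$ in two ways gives
\[
f(x,y)\,f(xy,z)\,t(xyz)=t(x)f(y,z)t(x)^{-1}\cdot f(x,yz)\,t(xyz).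
\]
Cancel $t(xyz)$ and apply $\chi$; by invariance, $c$ satisfies \eqref{eq:cocycle}. By hypothesis $rc(x,y)=b(x)+b(y)-b(xy)$ for some function $b$, and $b(1)=rc(1,1)=0$. Every element of $L$ is uniquely $k\,t(x)$ with $k\in K$. Define $\psi(k\,t(x))=r\chi(k)+b(x)$, so that $\psi|_K=r\chi$. From
\[
k\,t(x)\cdot k'\,t(y)=k\cdot t(x)k't(x)^{-1}\cdot f(x,y)\cdot t(xy)
\]
and invariance we get
\[
\psi\bigl(kt(x)\,k't(y)\bigr)=r\chi(k)+r\chi(k')+rc(x,y)+b(xy)=\psi(kt(x))+\psi(k't(y)).\qedhere
\]
\end{proof}

In our setting, every subgroup $L$ with $K\le L\le G$ has $K\trianglelefteq L$ and $L/K\le Q$, so the lemma applies to all such $L$ with the single integer $r$ of Section~\ref{sec:intro}.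

\section{Section groups and the transfer}\label{sec:transfer}

Let $K\le L\le G$ and $x\in X$. On the stabilizer $\operatorname{Stab}_L(x)=\{l\in L:l(x)=x\}$ the map $l\mapsto l|_x$ is a homomorphism by \eqref{eq:sections}. Its image is the \emph{section group}
\[
L^{(x)}=\{l|_x : l\in L,\ l(x)=x\}.
\]
This is the group to which the component at $x$ must be extended. The next lemma says that passing to section groups and components keeps us in the situation of Lemma~\ref{lem:extension}.

\begin{lemma}\label{lem:sectiongroup}
We have $K\le L^{(x)}\le G$. If $\chi\colon K\to\mathbb Q/\mathbb Z$ is an $L$-invariant homomorphism, then $\chi_x=\chi\circ\iota_x$ is $L^{(x)}$-invariant.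
\end{lemma}

\begin{proof}
Sections of elements of $G$ lie in $G$. For $z\in K$ the element $\iota_x(z)$ lies in $K\le L$ by Lemma~\ref{lem:copies}(a), fixes $x$, and has section $z$ there. If $l\in\operatorname{Stab}_L(x)$ and $z\in K$, Lemma~\ref{lem:copies}(c) gives
\[
\chi_x\bigl(l|_x\,z\,(l|_x)^{-1}\bigr)=\chi\bigl(l\,\iota_x(z)\,l^{-1}\bigr)=\chi(\iota_x(z))=\chi_x(z).\qedhere
\]
\end{proof}

A homomorphism $\theta$ on $L^{(x)}$ can be evaluated on $l|_x$ only when $l$ fixes $x$. For general $l\in L$ we move the start and end points back to $x$. For each $y$ in the orbit $Lx$ fix $t_y\in L$ with $t_y(x)=y$. Then $t_{l(y)}^{-1}\,l\,t_y$ fixes $x$, and for a homomorphism $\theta\colon L^{(x)}\to\mathbb Q/\mathbb Z$ we define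
\begin{equation}\label{eq:transfer}
\theta^{\uparrow}(l)=\sum_{y\in Lx}\theta\bigl((t_{l(y)}^{-1}\,l\,t_y)|_x\bigr),\qquad l\in L .
\end{equation}
This is the transfer, from $\operatorname{Stab}_L(x)$ to $L$, of the homomorphism $l\mapsto\theta(l|_x)$. In depth one we may take $t_y=s(p)$ with $p(x)=y$; these elements have trivial sections, so $\theta^\uparrow(g)=\sum_{y\in Gx}\theta(g|_y)$, the part of the sum in \eqref{eq:depthone} that belongs to one orbit.

\begin{lemma}\label{lem:transfer}
Let $K\le L\le G$, $x\in X$, and let $\theta\colon L^{(x)}\to\mathbb Q/\mathbb Z$ be a homomorphism.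
\begin{enumerate}
\item[(a)] $\theta^\uparrow\colon L\to\mathbb Q/\mathbb Z$ is a homomorphism, and $m\theta=0$ implies $m\theta^\uparrow=0$.
\item[(b)] If $\psi\colon L\to\mathbb Q/\mathbb Z$ is a homomorphism and $\theta(z)=\psi(\iota_x(z))$ for all $z\in K$, then
\[
\theta^\uparrow(k)=\sum_{y\in Lx}\psi\bigl(\iota_y(k|_y)\bigr)\qquad\text{for all }k\in\operatorname{St}_G(D).
\]
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $l,l'\in L$ and $y\in Lx$,
\[
t_{ll'(y)}^{-1}\,ll'\,t_y=\bigl(t_{l(l'(y))}^{-1}\,l\,t_{l'(y)}\bigr)\bigl(t_{l'(y)}^{-1}\,l'\,t_y\bigr),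
\]
and both factors lie in $\operatorname{Stab}_L(x)$. Take sections at $x$, apply $\theta$ and sum over $y$. Since $y\mapsto l'(y)$ permutes $Lx$, the result is $\theta^\uparrow(ll')=\theta^\uparrow(l)+\theta^\uparrow(l')$. The second claim holds because \eqref{eq:transfer} is a sum of values of $\theta$.

(b) Let $k\in\operatorname{St}_G(D)$ and $y\in Lx$. As $D\ge1$, we have $k(y)=y$, and $k|_y\in K$ by Lemma~\ref{lem:copies}(b). Put $g=t_y^{-1}$, so that $g(y)=x$ and $t_y|_x=(g|_y)^{-1}$. By \eqref{eq:sections},
\[
(t_y^{-1}\,k\,t_y)|_x=g|_y\;k|_y\;(g|_y)^{-1}.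
\]
By Lemma~\ref{lem:copies}(c) this element lies in $K$, and $\iota_x$ maps it to $g\,\iota_y(k|_y)\,g^{-1}$. Hence the term of \eqref{eq:transfer} indexed by $y$ equals $\psi\bigl(g\,\iota_y(k|_y)\,g^{-1}\bigr)=\psi(\iota_y(k|_y))$, because $g\in L$.
\end{proof}

\section{Descent through the tree}\label{sec:descent}

One danger remains. Each use of Lemma~\ref{lem:extension} costs a factor $r$, and paying it at every level would again destroy the bound. The remedy is to carry along the invariant homomorphism $\chi$ itself, next to the extension $\psi$ of $r\chi$. By Lemma~\ref{lem:sectiongroup} the components $\chi_x$ are invariant even when $\chi$ does not extend, so $r\chi_x$ extends, and $r\chi_x$ is exactly the component of $\psi$. The factor $r$ is paid once.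

\begin{proposition}\label{prop:descent}
Let $n\ge0$ and $K\le L\le G$. Let $\chi\colon K\to\mathbb Q/\mathbb Z$ be an $L$-invariant homomorphism that vanishes on $\operatorname{St}_G(D-1+n)$, and let $\psi\colon L\to\mathbb Q/\mathbb Z$ be a homomorphism with $\psi|_K=r\chi$. Then $E\psi=0$.
\end{proposition}

\begin{proof}
We first note:
\begin{equation}\label{eq:finitequotient}
\text{if a homomorphism }\beta\colon L\to\mathbb Q/\mathbb Z\text{ vanishes on }\operatorname{St}_G(D),\text{ then }E\beta=0 .
\end{equation}
Indeed, $\beta$ factors through $L/\operatorname{St}_G(D)\cong\pi_D(L)=H$, and $A=\pi_D(K)\le H\le\mathcal P$, so $\exp(H^{\mathrm{ab}})$ divides $E$ and kills $\beta$.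

We argue by induction on $n$, for all $L$, $\chi$, $\psi$ at once. If $n=0$, then $\chi=0$, so $\psi$ vanishes on $K\ge\operatorname{St}_G(D)$ and \eqref{eq:finitequotient} applies.

Let $n\ge1$, and let $Y\subseteq X$ be a set of representatives of the orbits of $L$ on $X$. Fix $x\in Y$. By Lemma~\ref{lem:sectiongroup}, $K\le L^{(x)}\le G$ and $\chi_x$ is $L^{(x)}$-invariant. By Lemma~\ref{lem:extension} there is a homomorphism $\psi_x\colon L^{(x)}\to\mathbb Q/\mathbb Z$ with $\psi_x|_K=r\chi_x$. By \eqref{eq:shallower}, $\chi_x$ vanishes on $\operatorname{St}_G(D-1+(n-1))$. The induction hypothesis, applied to $L^{(x)}$, $\chi_x$, $\psi_x$, gives $E\psi_x=0$, and so $E\psi_x^\uparrow=0$ by Lemma~\ref{lem:transfer}(a). Consider the homomorphism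
\[
\beta=\psi-\sum_{x\in Y}\psi_x^{\uparrow}\colon L\to\mathbb Q/\mathbb Z .
\]
For $z\in K$ we have $\psi_x(z)=r\chi(\iota_x(z))=\psi(\iota_x(z))$, so Lemma~\ref{lem:transfer}(b) applies to each $\psi_x$. The orbits $Lx$, $x\in Y$, partition $X$. Hence for $k\in\operatorname{St}_G(D)$,
\[
\sum_{x\in Y}\psi_x^\uparrow(k)=\sum_{y\in X}\psi\bigl(\iota_y(k|_y)\bigr)=\psi\Bigl(\prod_{y\in X}\iota_y(k|_y)\Bigr)=\psi(k)
\]
by Lemma~\ref{lem:copies}(b). Thus $\beta$ vanishes on $\operatorname{St}_G(D)$, and $E\beta=0$ by \eqref{eq:finitequotient}. Therefore $E\psi=E\beta+\sum_{x\in Y}E\psi_x^\uparrow=0$.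
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\varphi$ be a character of $K$. It vanishes on $\operatorname{St}_G(D-1+n)$ for some $n\ge0$, and it is $K$-invariant because $\mathbb Q/\mathbb Z$ is abelian. Proposition~\ref{prop:descent} with $L=K$, $\chi=\varphi$ and $\psi=r\varphi$ gives $Er\varphi=0$. By Lemma~\ref{lem:duality}, $N=rE$ kills $K^{\overline{\mathrm{ab}}}$, so the exponent is finite and divides $N$.

For $S\le Q$, the exponent of $H^2(S,\mathbb Q/\mathbb Z)$ divides $|S|$ by fact (i) of Section~\ref{sec:extension}, and $|S|$ divides $|Q|$; so $r$ divides $|Q|=|\pi_{D-1}(\mathcal P)|$. For $H\le\mathcal P$, the exponent of $H^{\mathrm{ab}}$ divides $\exp(\mathcal P)$; so $E$ divides $\exp(\mathcal P)$.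
\end{proof}

\begin{remark}
The finite type condition enters through Lemma~\ref{lem:copies} and through the fact that $G$ contains the sections of its elements. Continuity of $\varphi$ is used only to start the induction. Minimality is used only to identify $G/K$ with $\pi_{D-1}(\mathcal P)$ and $\pi_D(K)$ with $\operatorname{St}_{\mathcal P}(D-1)$. If $\mathcal P$ is not minimal, the theorem applies to $\mathcal P_0=\pi_D(G_{\mathcal P})\le\mathcal P$, which defines the same $G$ and $K$, so the exponent still divides $|\pi_{D-1}(\mathcal P)|\cdot\exp(\mathcal P)$.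
\end{remark}

\section{Open subgroups, sharpness and finite generation}\label{sec:compl}

We prove the remaining parts of Theorem~\ref{thm:compl}.

\begin{proof}[Proof of part (1)]
An open subgroup $H$ is closed and contains $W=\operatorname{St}_G(D-1+n)$ for some $n$. Let $\varphi$ be a character of $H$, vanishing on $\operatorname{St}_G(j)$ with $j\ge D-1+n$. For $|v|=n$ the map $\varphi\circ\iota_v$ is defined on $K$ by Lemma~\ref{lem:copies}(a) and vanishes on $\operatorname{St}_G(j)$, so it is a character of $K$. Theorem~\ref{thm:main} and Lemma~\ref{lem:duality} give $N(\varphi\circ\iota_v)=0$. By Lemma~\ref{lem:copies}(b), $N\varphi$ vanishes on $W$, so it factors through the finite group $H/W$ and is killed by $[H:W]$. By Lemma~\ref{lem:duality} the exponent of $H^{\overline{\mathrm{ab}}}$ divides $N[H:W]$.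

A continuous surjection $H\to\mathbb Z_p$ would factor through $H^{\overline{\mathrm{ab}}}$ and force $\mathbb Z_p$ to have finite exponent, which it does not.

Suppose that $G$ has a dense finitely generated subgroup $\Gamma$. Then $\Gamma\cap H$ has finite index in $\Gamma$, so it is finitely generated by Schreier's lemma, and it is dense in $H$ because $H$ is open. Its image in $H^{\overline{\mathrm{ab}}}$ is a finitely generated abelian group of finite exponent, hence finite, hence closed. Being dense, it is all of $H^{\overline{\mathrm{ab}}}$.
\end{proof}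

\begin{proof}[Proof of part (3)]
Take the minimal pattern subgroup $\mathcal P=\mathcal P_D\cong\mathbb Z/d^D$ of Section~\ref{sec:examples}, for which $A\cong\mathbb Z/d$. All subgroups of $Q\cong\mathbb Z/d^{D-1}$ are cyclic, so $r=1$ by fact (ii) of Section~\ref{sec:extension}. The integer $E$ divides $\exp(\mathcal P)=d^D$, and the choice $H=\mathcal P$ shows that $E=d^D$. Thus $N=d^D$. The exponent of $K^{\overline{\mathrm{ab}}}$ divides $d^D$ by Theorem~\ref{thm:main} and is a multiple of $d^D$ by Lemma~\ref{lem:odometer}.
\end{proof}

By part (1), topological finite generation of $G$ makes $K^{\overline{\mathrm{ab}}}$ finite. The converse fails because the abelianization does not see perfect quotients.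

\begin{proof}[Proof of part (4)]
Let $d=6$, $D=1$, and let $\mathcal P=A_5\le\operatorname{Sym}(X)$ act naturally on $\{1,\dots,5\}$ and fix $0$. In depth one $\pi_1(s(p))=p$, so $\mathcal P$ is minimal. Since $A_5$ is perfect, part (2) shows that $K^{\overline{\mathrm{ab}}}=G^{\overline{\mathrm{ab}}}$ is trivial. All labels fix the letter $0$, so $G$ fixes the vertices $0^n$, and by \eqref{eq:sections} the maps
\[
\rho_n\colon G\to A_5,\qquad \rho_n(g)=\pi_1(g|_{0^n}),\qquad n\ge0,
\]
are homomorphisms. They are continuous, as $\rho_n$ is trivial on $\operatorname{St}_G(n+1)$. In depth one the labels at different vertices can be chosen independently in $\mathcal P$, so $(\rho_n)_{n\ge0}$ maps $G$ onto $A_5^{\mathbb N}$, and in particular the $\rho_n$ are pairwise distinct. A continuous homomorphism is determined by its values on topological generators, so a group with $k$ topological generators has at most $60^k$ continuous homomorphisms to $A_5$. Hence $G$ is not topologically finitely generated.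
\end{proof}

\begin{thebibliography}{9}

\bibitem{Radi}
Santiago Radi, \emph{Groups of finite type: classification and structural properties}, arXiv:2509.03927 (2025).

\end{thebibliography}
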